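# Complete differential varieties with non-constant Kolchin polynomial

## 1. Completeness and the Kolchin polynomial on small varieties

A projective algebraic variety is complete. A projective *differential* algebraic variety often is not, and the examples that come to hand suggest that the complete ones are small: their points seem to depend on finitely many constants of integration and never on an arbitrary function. So the answer one would first guess to the question "must a complete variety have constant Kolchin polynomial?" is *yes*. Let us fix the words and test this guess.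

**Setting.** Fix $m\ge 1$. Let $\mathcal U$ be a universal (saturated) differentially closed field of characteristic zero with commuting derivations $\Delta=\{\delta_1,\dots,\delta_m\}$, and let $K\subseteq\mathcal U$ be a small differential subfield, that is, $\mathcal U$ is universal over $K$. For $e\in\mathbb N^m$ write $\delta^e=\delta_1^{e_1}\cdots\delta_m^{e_m}$ and $|e|=e_1+\dots+e_m$. Then $\Theta(t)$ is the set of $\delta^e$ with $|e|\le t$. We write $F\{Y_1,\dots,Y_k\}$ for the ring of $\Delta$-polynomials, $F\langle y\rangle$ for the $\Delta$-field generated by $y$ over $F$, and $[\dots]$ for the $\Delta$-ideal generated by the listed elements.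

**Definition (closed sets).** The Kolchin-closed subsets of $\mathbb A^k=\mathcal U^k$ are the zero sets of $\Delta$-polynomials. Those of $\mathbb P^n$ are the zero sets of differentially homogeneous $\Delta$-polynomials. For example, $W\delta_1X-X\delta_1W$ is differentially homogeneous: when $(W,X)$ is replaced by $(\lambda W,\lambda X)$ it is multiplied by $\lambda^2$, because the two terms containing $\delta_1\lambda$ cancel. Its zero set in $\mathbb P^1$ is $\{x:\delta_1x=0\}\cup\{\infty\}$.

**Definition (complete).** A projective differential algebraic variety is a Kolchin-closed $V\subseteq\mathbb P^n(\mathcal U)$. It is complete if for every quasi-projective differential algebraic variety $Y$ (a locally closed subset of some $\mathbb P^k$) the projection $\pi:V\times Y\to Y$ is a closed map in the Kolchin topology.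

**Definition (Kolchin polynomial).** Let $V$ be irreducible over $K$, with generic point $\bar a=(a_1,\dots,a_n)$ over $K$ in an affine chart. Then $\omega_V(t)$ is the numerical polynomial with
$$\omega_V(t)=\operatorname{trdeg}_KK(\theta a_i:\theta\in\Theta(t),\ 1\le i\le n)\qquad\text{for all large }t.$$
Its degree is the differential type of $V$; the zero polynomial counts as constant and gets type $0$. For example, if $m=2$ and $V=\{\delta_1x=0\}\cup\{\infty\}$, a generic $x$ has $x,\delta_2x,\delta_2^2x,\dots$ algebraically independent over $K$, so $\omega_V(t)=t+1$ and the type is $1$: one arbitrary function of one variable.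

We use the following textbook facts.

- (F1) Ritt–Raudenbush: radical $\Delta$-ideals of $F\{Y_1,\dots,Y_k\}$ satisfy the ascending chain condition. Hence the Kolchin topology is Noetherian, and a closed set defined over a small $F$ is a finite union of $F$-irreducible closed sets, each with a generic point over $F$ in $\mathcal U$.
- (F2) Every small $\Delta$-field extension of a small $\Delta$-field $F\subset\mathcal U$ embeds in $\mathcal U$ over $F$.
- (F3) For small $F$, the fixed field of $\mathrm{Aut}(\mathcal U/F)$ is $F$; elements with finite orbit lie in $F^{alg}$; an $\mathrm{Aut}(\mathcal U/F)$-invariant closed set is defined by $\Delta$-polynomials over $F$.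
- (F4) A subset of $\mathbb P^n\times\mathbb A^k$ is closed if and only if it is closed in each standard chart.
- (F5) Call $x$ $\Delta$-transcendental over $F$ if all $\delta^ex$ are algebraically independent over $F$. By quantifier elimination, all elements $\Delta$-transcendental over a small $F$ satisfy the same formulas over $F$. The degree of $\omega_V$ is at most $m$, and it equals $m$ exactly when $K\langle v\rangle$ has positive $\Delta$-transcendence degree over $K$ for generic $v$ (Kolchin); $\Delta$-transcendence degree is additive in towers.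

Directly from the definition, closed subsets of complete sets are complete.

**Guess.** If $V\subseteq\mathbb P^n(\mathcal U)$ is complete and irreducible over $K$, then $\omega_V$ is constant.

In the ordinary case $m=1$ this is a known theorem. For $m\ge2$ it is the question raised in James Freitag, Omar Leon Sanchez, William Simmons, "On linear dependence over complete differential algebraic varieties", arXiv:1401.6211 (2014).

**Example 1 (points).** A point is complete, and a finite $V$ has $\omega_V=0$.

**Example 2 (constants).** Let $V=\{[W:X]\in\mathbb P^1: W\delta_jX=X\delta_jW \text{ for all }j\}$, the constants together with $\infty$. A generic $x$ is a constant transcendental over $K$, so $\omega_V=1$. On constants a $\Delta$-polynomial over $\mathcal U$ in one variable reduces to an ordinary polynomial. So a closed subset containing infinitely many points of $V$ has, in each of the two charts, only equations that vanish on all of $V$; that is, proper closed subsets of $V$ are finite. Theorem 2 below then says that $V$ is complete.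

**Example 3 (an energy argument).** Fix an index $i$ and let $Q_i=\{x:\delta_i^2x=x^3,\ \delta_jx=0\ (j\ne i)\}$. In the chart $u=1/x$ we have $\delta_i^2x=-\delta_i^2u/u^2+2(\delta_iu)^2/u^3$, so the equations become
$$-u\,\delta_i^2u+2(\delta_iu)^2=1,\qquad \delta_ju=0\ (j\ne i),$$
and these exclude $u=0$. So $Q_i$ is closed in $\mathbb P^1$ and misses $\infty$. Let
$$Z=\{(x,y)\in Q_i\times\mathbb A^1:\ y\big((\delta_ix)^2-x^4/2\big)=1\}.$$
In the chart $u$ the last equation is $y\big((\delta_iu)^2-\tfrac12\big)=u^4$, so $Z$ is closed in $\mathbb P^1\times\mathbb A^1$. For $c\in\mathbb Q^*$ take the field $\mathbb Q(x)(s)$ with $s^2=x^4/2+1/c$, and put $\delta_ix=s$, $\delta_j=0$ for $j\ne i$. From $2s\,\delta_is=2x^3s$ we get $\delta_i^2x=\delta_is=x^3$. Embedding this field in $\mathcal U$ shows $c\in\pi(Z)$. So $\mathbb Q^*\subseteq\pi(Z)$, while clearly $0\notin\pi(Z)$. A $\Delta$-polynomial in one variable takes on rational numbers the values of an ordinary polynomial, so if it vanishes on $\mathbb Q^*$ it vanishes at $0$. Hence $\pi(Z)$ is not closed and $Q_i$ is not complete. Its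 Kolchin polynomial is the constant $2$, because $x$ and $\delta_ix$ are independent at a generic point. So a constant polynomial does not imply completeness.

**Example 4 (two large varieties).** $\mathbb P^1$ has $\omega(t)=\binom{t+m}m$ and contains the closed set $Q_1$. For $m=2$, the variety $\{\delta_1x=0\}\cup\{\infty\}$ has $\omega(t)=t+1$ and contains $Q_2$. Neither is complete, since $Q_1$ and $Q_2$ are not.

All four examples agree with the guess. Nevertheless, the guess is false for every $m\ge2$.

## 2. Cutting down the closed subsets of $\delta_1x=f(x)$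

Both varieties in Example 4 fail because they contain an infinite proper closed subset that is bad. This suggests looking for a variety of positive type with *no* infinite proper closed subsets, and then proving that this property alone, as in Example 2, forces completeness. Take $m=2$, write $D=\delta_1$, and look at equations $Dx=f(x)$, which leave $x$ free in the direction of $\delta_2$.

**First try: $Dx=x^3+a$ with $\delta_2a=0$ (for instance $a=0$).** The equation $\delta_2x=0$ is compatible with it: on $F(x)$, with $x$ an indeterminate, $Dx=x^3+a$ and $\delta_2x=0$ define commuting derivations. So $\{Dx=x^3+a,\ \delta_2x=0\}$ is an infinite proper closed subset.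

**Second try: $Dx=x^2+a$.** Here no choice of $a$ helps. Take three distinct solutions $\rho_1,\rho_2,\rho_3$, put $c=(\rho_2-\rho_3)/(\rho_2-\rho_1)$ and
$$\kappa=c\,\frac{x-\rho_1}{x-\rho_3}.$$
The difference of two solutions satisfies $D(\rho-\rho')=(\rho-\rho')(\rho+\rho')$, so $Dc/c=\rho_3-\rho_1$, and for a solution $x\ne\rho_1,\rho_3$
$$\frac{D\kappa}{\kappa}=(\rho_3-\rho_1)+(x+\rho_1)-(x+\rho_3)=0.$$
Conversely, if $D\kappa=0$, $x$ is finite, $x\neq\rho_1,\rho_3$, and $Dx=x^2+a+\varepsilon$, the same computation gives $\varepsilon\big(\frac1{x-\rho_1}-\frac1{x-\rho_3}\big)=0$, so $\varepsilon=0$. The value $x=\infty$ would need $\kappa=c$, which is not a $D$-constant because $Dc=c(\rho_3-\rho_1)\ne0$. Finally $x=\rho_1,\rho_3$ correspond to $\kappa=0,\infty$. So the linear fractional map $x\mapsto\kappa$ identifies the variety $\{Dx=x^2+a\}$ (which is closed in $\mathbb P^1$: for $u=1/x$ it reads $Du=-1-au^2$, excluding $u=0$) with $\{\delta_1\kappa=0\}\cup\{\infty\}$. By Example 4 it is not complete.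

**Third try: $Dx=x^3+a$ with $a$ general.** When is there a closed subset $\delta_2x=\varphi(x)$ with a generic point $x$ transcendental over a field $E$, where $\varphi\in E[x]$? Computing $\delta_1\delta_2x$ in two ways, we need
$$\varphi^D(x)+\varphi'(x)(x^3+a)=3x^2\varphi(x)+\delta_2a ,$$
where $\varphi^D$ means that $D$ is applied to the coefficients. If $\varphi\ne0$ has degree $n$ and leading coefficient $c$, the coefficient of $x^{n+2}$ gives $nc=3c$, so $n=3$. The coefficients of $x^4,x^3,x^2,x,1$ then give, in this order,
$$\varphi=cx^3+\tfrac12(Dc)x+ac,\qquad D^2c=0,\qquad \delta_2a=c\,Da+\tfrac32a\,Dc .$$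
So $\delta_2a$ lies in the field generated by $c$, $Dc$ and the $D^ia$, and this field has finite transcendence degree over $\mathbb Q(a,Da,D^2a,\dots)$. (If $\varphi=0$, then $\delta_2a=0$.) If all $\delta_1^i\delta_2^ja$ are algebraically independent over $\mathbb Q$, this is impossible. So we keep the cubic and take $a$ as free as possible. We still have to exclude all other closed subsets, and to show that what we get is complete.

## 3. The varieties $V_\tau$ and three theorems

**Theorem 1.** Let $m\ge1$ and $0\le\tau\le m-1$. Choose $a\in\mathcal U$ with $\delta_ja=0$ for $j>\tau+1$ and such that the elements $\delta_1^{e_1}\cdots\delta_{\tau+1}^{e_{\tau+1}}a$ are algebraically independent over $\mathbb Q$. Let $K\ni a$ be any small differential field and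
$$V_\tau=\{[W:X]\in\mathbb P^1:\ W(W\delta_1X-X\delta_1W)=X^3+aW^3,\ \ W\delta_jX=X\delta_jW\ (j>\tau+1)\}.$$
Then $V_\tau$ is Kolchin closed, irreducible over $K$, complete, and $\omega_{V_\tau}(t)=\binom{t+\tau}\tau$. For $m\ge2$ and $1\le\tau\le m-1$ this polynomial is non-constant.

Such an $a$ exists: let $\delta_1,\dots,\delta_{\tau+1}$ act by shifts on a polynomial ring $\mathbb Q[a_e:e\in\mathbb N^{\tau+1}]$ and let the other $\delta_j$ act as $0$; embed its fraction field in $\mathcal U$ by (F2). For $m=2$, $\tau=1$ we get the explicit counterexample $\{x:\delta_1x=x^3+a\}$, with $a$ differentially transcendental over $\mathbb Q$, $K=\mathbb Q\langle a\rangle$ and $\omega(t)=t+1$.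

**Theorem 2.** Let $V\subseteq\mathbb P^n(\mathcal U)$ be Kolchin closed, nonempty, and such that every proper Kolchin-closed subset of $V$ is finite. Then $V$ is complete.

**Theorem 3.** A complete projective $V$ irreducible over $K$ has differential type $\le m-1$. Hence the differential types of complete irreducible projective varieties are exactly $0,1,\dots,m-1$. Moreover every polynomial $\sum_{\tau=0}^{m-1}d_\tau\binom{t+\tau}\tau$ with $d_\tau\in\mathbb N$ is the Kolchin polynomial of a complete projective variety.

Theorem 1 shows that the guess fails for every $m\ge 2$.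

## 4. Coordinate ring and Kolchin polynomial of $V_\tau$

**Closedness.** The equations are differentially homogeneous. At $W=0$ the first one gives $X=0$, so $V_\tau$ lies in the chart $W\neq0$, where with $x=X/W$
$$V_\tau=\{x:\ \delta_1x=x^3+a,\ \ \delta_jx=0\ (j>\tau+1)\}.$$
In the chart $u=1/x$ the equations are $u\,\delta_1u+1+au^3=0$, $\delta_ju=0$, and they exclude $u=0$.

**Notation.** Write $D=\delta_1$; for $\mu\in\mathbb N^\tau$ put $\partial^\mu=\delta_2^{\mu_1}\cdots\delta_{\tau+1}^{\mu_\tau}$, $x_\mu=\partial^\mu x$, $a_\mu=\partial^\mu a$. Let $\epsilon_k$ be the $k$-th unit vector.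

**Coordinate ring.** The purpose is to see that the $x_\mu$ are free. Let $F\supseteq K$ be a $\Delta$-field. On the polynomial ring $F[x_\mu:\mu\in\mathbb N^\tau]$ extend the derivations of $F$ by
$$\delta_{k+1}x_\mu=x_{\mu+\epsilon_k}\ (1\le k\le\tau),\qquad Dx_\mu=\partial^\mu(x^3+a),\qquad \delta_jx_\mu=0\ (j>\tau+1),$$
where $x=x_0$. Commutators of derivations are derivations, and these vanish on $F$, so commutation need only be checked on the $x_\mu$. The shifts commute with each other and with the $\delta_j$, $j>\tau+1$. Next, $\delta_{k+1}Dx_\mu=\partial^{\mu+\epsilon_k}(x^3+a)=Dx_{\mu+\epsilon_k}=D\delta_{k+1}x_\mu$. Finally $\delta_jDx_\mu=\delta_j\partial^\mu(x^3+a)=0=D\delta_jx_\mu$, because $\delta_ja_\mu=\partial^\mu\delta_ja=0$. So this is a $\Delta$-ring, and $X\mapsto x$ gives a surjective $\Delta$-homomorphism from $F\{X\}/J$ with $J=[\delta_1X-X^3-a,\ \delta_jX\ (j>\tau+1)]$. Modulo $J$ every derivative of $X$ is a polynomial in the $\partial^\mu X$, and the images $x_\mu$ of these are independent; so the map is an isomorphism: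
$$F\{X\}/J\cong F[x_\mu:\mu\in\mathbb N^\tau].\tag{1}$$
Hence $J$ is prime, $V_\tau$ is irreducible over every $F$, and a generic $x$ over $F$ has $(x_\mu)$ algebraically independent over $F$.

**Kolchin polynomial.** Since $Dx_\mu\in K[x_\lambda:\lambda\le\mu]$, applying further powers of $D$ produces nothing new: $K(\theta x:\theta\in\Theta(t))=K(x_\mu:|\mu|\le t)$. The number of $\mu\in\mathbb N^\tau$ with $|\mu|\le t$ is $\binom{t+\tau}\tau$. So $\omega_{V_\tau}(t)=\binom{t+\tau}\tau$.

## 5. A dichotomy for points of $V_\tau$

**Proposition C.** Let $E\supseteq K$ be a small $\Delta$-subfield of $\mathcal U$ and $x\in V_\tau$. Either $x\in E^{alg}$, or $(x_\mu)_{\mu\in\mathbb N^\tau}$ is algebraically independent over $E$.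

**Corollary.** Every proper Kolchin-closed subset $Z$ of $V_\tau$ is finite.

*Proof of the Corollary from Proposition C.* Let $Z$ be defined over a small $\Delta$-field $E=E^{alg}\supseteq K$. Suppose $x\in Z\setminus E$. Then the $x_\mu$ are independent over $E$, so by (1) any $f\in E\{X\}$ vanishing at $x$ lies in $J$ and vanishes on $V_\tau$. Thus $Z=V_\tau$, a contradiction. So $Z\subseteq E$. Each of the finitely many $E$-irreducible components of $Z$ has its generic point in $E$, hence is a point. $\square$

The proof of Proposition C occupies the rest of this section.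

**Step 1. Reduction to a linear equation.** The purpose is to turn a dependence among the $x_\mu$ into a solution of a first-order linear equation in a purely transcendental extension. Enumerate $\mathbb N^\tau$ in a graded lexicographic order $\mu_0=0<\mu_1<\cdots$ (only $\mu_0$ if $\tau=0$) and put $a_i=a_{\mu_i}$; so $a_0=a$. By Leibniz, $\partial^\nu(x^3)$ is a sum of integer multiples of $x_\alpha x_\beta x_\gamma$ with $\alpha+\beta+\gamma=\nu$. For $\nu\ne0$ the terms in which one index is $\nu$ add up to $3x^2x_\nu$, and in the others all indices have smaller degree: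
$$\partial^\nu(x^3)=3x^2x_\nu+P_\nu,\qquad P_\nu\in\mathbb Z[x_\mu:\mu<\nu].$$
Write $P_i=P_{\mu_i}$. For $\tau=1$: $P_1=0$, $P_2=6x\,x_1^2$, $P_3=18x\,x_1x_2+6x_1^3$. On $V_\tau$ we get $Dx_{\mu_i}=3x^2x_{\mu_i}+P_i+a_i$ for $i\ge1$. By the choice of $a$, all the elements $D^ja_i$ are algebraically independent over $\mathbb Q$. From now on only the derivation $D$ is used.

Suppose the $x_\mu$ are dependent over $E$, and let $r$ be minimal such that $x_{\mu_r}$ is algebraic over $M=E(x_{\mu_0},\dots,x_{\mu_{r-1}})$. If $r=0$, then $x\in E^{alg}$. Suppose $r\ge1$. Then $x_{\mu_0},\dots,x_{\mu_{r-1}}$ are independent over $E$, and $M$ is closed under $D$. Since $D$ commutes with traces, the normalized trace $z=\mathrm{Tr}(x_{\mu_r})/[M(x_{\mu_r}):M]\in M$ satisfies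
$$Dz=3x^2z+P_r+a_r.\tag{2}$$

**Step 2. A universal frame.** The purpose is to replace $E$ by a field with many automorphisms. Let $\mathcal D$ be a saturated model of ordinary $DCF_0$ extending $(E,D)$, of cardinality larger than that of $E$. We say $\beta$ is *$D$-transcendental* over a $D$-field $F$ if $\beta,D\beta,D^2\beta,\dots$ are algebraically independent over $F$, and *$D$-algebraic* otherwise. The elements of $\mathcal D$ that are $D$-algebraic over $F$ form a $D$-field, and any element of a $D$-field of finite transcendence degree over $F$ is $D$-algebraic over $F$. Let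
$$M_i=\mathcal D(\xi_0,\dots,\xi_{i-1}),\quad D\xi_0=\xi_0^3+a,\quad D\xi_j=3\xi_0^2\xi_j+c_j,\quad c_j=P_j(\xi_0,\dots,\xi_{j-1})+a_j\ (j\ge1),$$
with indeterminates $\xi_j$. Let $C=\{c\in\mathcal D:Dc=0\}$, $\Lambda z=Dz-3\xi_0^2z$, and $A_i=\mathbb Q\langle a_0,\dots,a_{i-1}\rangle_D$, the $D$-field generated by $a_0,\dots,a_{i-1}$. For $i\ge1$ consider the statements:

- $(N_i)$: there is no $z\in M_i$ with $\Lambda z=c_i$.
- $(B_i)$: if $\zeta\in M_i^*$, $e\in\mathbb Z$ and $D\zeta=e\,\xi_0^2\zeta$, then $e=0$ and $\zeta\in C$.
- $(T_i)$: $\mathcal D\subseteq\Lambda(M_i)$.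

The $D$-field $M$ of Step 1 embeds in $M_r$ over $E$ by $x_{\mu_j}\mapsto\xi_j$, and (2) becomes $\Lambda z=c_r$. So Proposition C follows once all $(N_i)$, $i\ge1$, are proved.

The direct attack on $(N_i)$ would be to expand $z$ in powers of the last variable and compare coefficients. It already becomes awkward at $(N_2)$ for $\tau=1$. There $c_2=6\xi_0\xi_1^2+a_2$; if $z=\sum_{l\le 2}\zeta_l\xi_1^l$, the coefficient of $\xi_1^2$ gives $D\zeta_2+3\xi_0^2\zeta_2=6\xi_0$, an inhomogeneous equation of a new kind, and each $P_i$ brings further ones. The way around is to use automorphisms of $\mathcal D$ to remove $P_i$: a single solution of $\Lambda z=P_i+a_i$ will be shown to force $(T_i)$, whose right-hand sides contain no $\xi$'s at all. Then the variables can be peeled off one at a time down to $(T_1)$, which is refuted by hand. The statements $(B_i)$ are what makes the peeling work.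

**Step 3. Distinct solutions are independent.** The purpose is an input for $(B_1)$; here the exponent $3$ matters. *Claim: distinct $\rho_1,\dots,\rho_s\in\mathcal D$ with $D\rho_i=\rho_i^3+a$ are algebraically independent over $\mathbb Q$.* If $a$ were in $\mathbb Q(\rho)^{alg}$, this field would be closed under $D$ and of finite transcendence degree, yet contain all $D^ja$: impossible. So $a$ is transcendental over $\mathbb Q(\rho)$. Let $I\subset\mathbb Q[X_1,\dots,X_s]$ be the ideal of polynomials vanishing at $\rho$, and write $f_{X_i}$ for $\partial f/\partial X_i$. For $f\in I$,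
$$0=D(f(\rho))=\sum_if_{X_i}(\rho)\rho_i^3+a\sum_if_{X_i}(\rho),$$
so both sums vanish. With $\eta_k=\sum_iX_i^k\,\partial/\partial X_i$ this says that $I$ is stable under $\eta_3$ and $\eta_0$. From $[\eta_j,\eta_k]=(k-j)\eta_{j+k-1}$ we get stability under
$$\eta_2=\tfrac13[\eta_0,\eta_3],\qquad \eta_1=\tfrac12[\eta_0,\eta_2],\qquad \eta_{k+1}=\tfrac1{k-2}[\eta_2,\eta_k]\quad(k\ge3),$$
hence under all $\eta_k$. (With $x^2+a$ we would have only $\eta_0,\eta_1,\eta_2$, whose span is closed under brackets; compare the second try in Section 2.) So $\sum_i\rho_i^kf_{X_i}(\rho)=0$ for all $k\ge0$. As the $\rho_i$ are distinct, the Vandermonde determinant gives $f_{X_i}(\rho)=0$, i.e. $f_{X_i}\in I$ for all $i$. A nonzero element of $I$ of minimal degree is nonconstant, so some partial derivative of it is nonzero, of smaller degree, and in $I$: a contradiction. So $I=0$.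

**Step 4. Proof of $(B_1)$.** This starts the induction. Let $D\zeta=e\xi_0^2\zeta$ with $\zeta=c\prod_i(\xi_0-\rho_i)^{n_i}$, where $c\in\mathcal D^*$, the $\rho_i\in\mathcal D$ are distinct and $n_i\ne0$ ($\mathcal D$ is algebraically closed). Then
$$\frac{Dc}c+\sum_in_i\frac{\xi_0^3+a-D\rho_i}{\xi_0-\rho_i}=e\,\xi_0^2 .$$
There is no pole on the right, so the residue $n_i(\rho_i^3+a-D\rho_i)$ is $0$, that is, $D\rho_i=\rho_i^3+a$. Hence $\frac{Dc}c+\sum_in_i(\xi_0^2+\rho_i\xi_0+\rho_i^2)=e\xi_0^2$, and the coefficient of $\xi_0$ gives $\sum n_i\rho_i=0$. By Step 3 there are no $\rho_i$. So $e=0$ and $\zeta=c\in C$.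

**Step 5. $(B_i)$ and $(N_i)$ imply $(B_{i+1})$.** This is the inductive step for $(B)$. Let $\zeta\in M_{i+1}=M_i(\xi_i)$ with $D\zeta=e\xi_0^2\zeta$, and write $\zeta=h\prod_jp_j^{n_j}$ with $h\in M_i^*$, distinct monic irreducible $p_j\in M_i[\xi_i]$, and $n_j\ne0$. Now $\sum_jn_jDp_j/p_j=e\xi_0^2-Dh/h\in M_i$ has no poles in $\xi_i$, so $p_j\mid Dp_j$. Let $p=p_j=\xi_i^n+q\,\xi_i^{n-1}+\cdots$ with $n\ge1$. Since $D\xi_i=3\xi_0^2\xi_i+c_i$, $Dp$ has degree at most $n$ in $\xi_i$ and its coefficient of $\xi_i^n$ is $3n\xi_0^2$; so $Dp=3n\xi_0^2p$. The coefficient of $\xi_i^{n-1}$ gives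
$$nc_i+Dq+3(n-1)\xi_0^2q=3n\xi_0^2q,\qquad\text{i.e.}\qquad \Lambda(-q/n)=c_i,$$
contradicting $(N_i)$. So no $p_j$ occurs, $\zeta=h\in M_i$, and $(B_i)$ applies.

**Step 6. Shift lemma.** This is the device that removes $P_i$. *Claim: if $Q\in A_i[\xi_0,\dots,\xi_{i-1}]$, $\beta\in\mathcal D$ is $D$-transcendental over $A_i$, and $Q+\beta\in\Lambda(M_i)$, then $(T_i)$ holds.* Let $\alpha\in\mathcal D$. By saturation choose $g\in\mathcal D$ that is $D$-transcendental over $A_i\langle\alpha\rangle_D$. Then $g$ and $g+\alpha$ are both $D$-transcendental over $A_i$. By quantifier elimination $\beta$, $g$, $g+\alpha$ have the same type over the countable field $A_i$, so by homogeneity there are automorphisms of $(\mathcal D,D)$ over $A_i$ sending $\beta$ to $g$, respectively to $g+\alpha$. Extend them to $M_i$ by fixing all $\xi_j$. They commute with $D$, since the formulas for $D\xi_j$, $j<i$, have coefficients in $A_i$; so they commute with $\Lambda$, and they fix $Q$. Hence $Q+g$ and $Q+g+\alpha$ lie in $\Lambda(M_i)$, and so does their difference $\alpha$.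

**Step 7. If $(N_i)$ fails, then $(T_i)$ holds.** Apply Step 6 with $Q=P_i$ and $\beta=a_i$, which is $D$-transcendental over $A_i$.

**Step 8. For $j\ge2$: $(T_j)$ and $(B_{j-1})$ imply $(T_{j-1})$.** This peels off one variable. Choose $\alpha\in\mathcal D$ that is $D$-transcendental over $A_j$, and $z\in M_j$ with $\Lambda z=\alpha$. Put $y=\xi_{j-1}$, so $Dy=3\xi_0^2y+c_{j-1}$ with $c_{j-1}\in M_{j-1}$. Expand $z=\sum_{l\le d}\zeta_ly^l$ in $M_{j-1}((y^{-1}))$, $\zeta_d\ne0$; the derivation $D$ acts on these series term by term, extending $D$ on $M_j=M_{j-1}(y)$. The coefficient of $y^l$ in $\Lambda z=\alpha$ gives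
$$D\zeta_l+3(l-1)\xi_0^2\zeta_l+(l+1)c_{j-1}\zeta_{l+1}=\begin{cases}\alpha&\text{if }l=0,\\0&\text{otherwise.}\end{cases}\tag{3}$$

If $d<0$, then $l=0$ gives $0=\alpha$, which is impossible. If $d=0$, then $l=0$ gives $\Lambda\zeta_0=\alpha$ with $\zeta_0\in M_{j-1}$, and Step 6 with $i=j-1$, $Q=0$, $\beta=\alpha$ gives $(T_{j-1})$.

If $d\ge1$, then $l=d$ gives $D\zeta_d=-3(d-1)\xi_0^2\zeta_d$. By $(B_{j-1})$, $d=1$ and $\zeta_1=\varkappa\in C\setminus\{0\}$. Now $l=0$ gives $\Lambda\zeta_0=\alpha-\varkappa c_{j-1}$, and since $\varkappa$ is a constant,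
$$\Lambda(-\zeta_0/\varkappa)=c_{j-1}-\alpha/\varkappa=P_{j-1}+(a_{j-1}-\alpha/\varkappa).$$
The element $\beta=a_{j-1}-\alpha/\varkappa$ is $D$-transcendental over $A_{j-1}$: otherwise $\alpha=\varkappa(a_{j-1}-\beta)$ would be $D$-algebraic over $A_j$, since $a_{j-1}\in A_j$ and $D\varkappa=0$. Step 6 with $i=j-1$ and $Q=P_{j-1}$ gives $(T_{j-1})$.

**Step 9. $(T_1)$ is false.** This extends the third try of Section 2 from polynomials to rational functions. Let $k_0=\mathbb Q\langle a\rangle_D$, let $\alpha\in\mathcal D$ be $D$-transcendental over $k_0$, write $\xi=\xi_0$, and suppose that $z\in\mathcal D(\xi)$ satisfies $Dz=3\xi^2z+\alpha$.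

*Finite poles.* Since $D(\xi-\rho)=\xi^3+a-D\rho$, if $z$ has a pole of order $n\ge1$ at $\rho\in\mathcal D$ and $\rho^3+a-D\rho\ne0$, then $Dz$ has a pole of order $n+1$ there, while $3\xi^2z+\alpha$ has one of order at most $n$: impossible. So the poles $\rho_1,\dots,\rho_s$ satisfy $D\rho_i=\rho_i^3+a$. Let $\sum_{j\ge1}e_{i,j}(\xi-\rho_i)^{-j}$ be the (finite) principal part at $\rho_i$. With $u=\xi-\rho_i$ we have $Du=u^3+3\rho_iu^2+3\rho_i^2u$ and $3\xi^2=3(u^2+2\rho_iu+\rho_i^2)$. Comparing coefficients of $u^{-j}$, $j\ge1$:
$$De_{i,j}-3j\rho_i^2e_{i,j}-3(j+1)\rho_ie_{i,j+1}-(j+2)e_{i,j+2}=3\rho_i^2e_{i,j}+6\rho_ie_{i,j+1}+3e_{i,j+2},$$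
$$De_{i,j}=3(j+1)\rho_i^2e_{i,j}+3(j+3)\rho_ie_{i,j+1}+(j+5)e_{i,j+2}.\tag{4}$$

*Infinity.* Expand $z=\sum_{j\le n}s_j\xi^j$, $s_j\in\mathcal D$, $s_n\ne0$ (note $z\neq0$ since $\alpha\ne0$). The coefficient of $\xi^i$ gives
$$Ds_i+(i-5)s_{i-2}+(i+1)a\,s_{i+1}=\begin{cases}\alpha&\text{if }i=0,\\0&\text{otherwise.}\end{cases}\tag{5}$$
For $i=n+2$ this is $(n-3)s_n=\alpha$ or $0$, according to whether $n=-2$ or not. So $n\in\{3,-2\}$, and in both cases $s_j=0$ for $j>3$. Now (5) for $i=4,3,2,1,0$ gives
$$s_2=0,\quad s_1=\tfrac12Ds_3,\quad s_0=as_3,\quad s_{-1}=\tfrac18D^2s_3,\quad \alpha=D(as_3)+\tfrac12a\,Ds_3-5s_{-2}.\tag{6}$$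
By partial fractions, $z$ is a polynomial plus its principal parts, and expanding $(\xi-\rho_i)^{-1}=\xi^{-1}+\rho_i\xi^{-2}+\cdots$ and $(\xi-\rho_i)^{-2}=\xi^{-2}+\cdots$ gives
$$s_{-1}=\sum_ie_{i,1},\qquad s_{-2}=\sum_i(e_{i,2}+\rho_ie_{i,1}).$$
Consider the field generated over $k_0$ by all $\rho_i$, all $e_{i,j}$, $s_3$ and $Ds_3$. It is closed under $D$, by $D\rho_i=\rho_i^3+a$, by (4), and by $D^2s_3=8\sum_ie_{i,1}$. It has finite transcendence degree over $k_0$, and by (6) it contains $\alpha$. So $\alpha$ is $D$-algebraic over $k_0$, a contradiction.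

**Step 10. Assembly.** We prove $(B_i)$ and $(N_i)$ by induction on $i\ge1$. $(B_1)$ is Step 4. Given $(B_1),\dots,(B_i)$: if $(N_i)$ failed, Step 7 would give $(T_i)$, and repeated use of Step 8 would give $(T_{i-1}),\dots,(T_1)$, contradicting Step 9. So $(N_i)$ holds, and Step 5 gives $(B_{i+1})$. This proves Proposition C. $\square$

For Theorem 1, only completeness remains, and by the Corollary it follows from Theorem 2.

## 6. Valuations that respect derivations

How would one prove Theorem 2? In algebraic geometry one takes a point $b$ in the closure of $\pi(Z)$ and a pair $(p,y)\in Z$ with $y$ specializing to $b$. One then chooses a valuation ring dominating the local ring at $b$, scales the homogeneous coordinates of $p$ so that all have value $\ge0$ and one of them is $1$, and reduces modulo the maximal ideal. Here $Z$ is given by *differential* equations, so the reduction must be a homomorphism of $\Delta$-rings: the valuation ring and its maximal ideal must be stable under the $\delta_i$. An arbitrary dominating valuation ring is not.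

**Example 5.** Let $m=1$, $R=\mathbb Q\{y\}=\mathbb Q[y_0,y_1,\dots]$ with $y_i=\delta^iy$, and let $v$ be the monomial valuation with $v(y_i)=2^{-i}$ (the value of a polynomial is the minimum over its monomials). Its valuation ring dominates $R$ localized at $(y_0,y_1,\dots)$. For $f=y_0/y_1^2$ we have $v(f)=0$, but $\delta f=1/y_1-2y_0y_2/y_1^3$ has terms of values $-\frac12$ and $-\frac14$, so $v(\delta f)=-\frac12$.

The repair is to measure an element by its whole Taylor series, giving the variables $T_i$ a small positive value $\gamma$. Then a derivation costs at most $\gamma$. If $\gamma$ is small compared with the value of a chosen $g$, the cost becomes negligible in a limit. All valuations are written additively; all rings contain $\mathbb Q$, so residue characteristics are $0$.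

**Lemma A.** Let $R\supseteq\mathbb Q$ be a $\Delta$-domain, $\bar{\mathfrak m}$ a prime $\Delta$-ideal of $R$, and $0\ne g\in\bar{\mathfrak m}$. There are a prime $\Delta$-ideal $\mathfrak n\subseteq\bar{\mathfrak m}$ with $g\notin\mathfrak n$ and a valuation $w$ on $E'=\mathrm{Frac}(R/\mathfrak n)$ such that

1. $w\ge0$ on $R/\mathfrak n$;
2. $w(g)>0$;
3. $w(r)=0$ for $r\in R\setminus\bar{\mathfrak m}$;
4. $w(\delta_if)\ge w(f)$ for all $f\in E'$ and all $i$.

*Proof.*

**Step 1. Taylor series.** The purpose is to turn the $\delta_i$ into $\partial/\partial T_i$. Let $O\subset\mathrm{Frac}(R)$ be a valuation ring dominating $R_{\bar{\mathfrak m}}$, with valuation $v$ and value group $\Gamma$, replaced by its divisible hull. For $r\in R$, $e\in\mathbb N^m$ put $a_e(r)=\delta^er/e!$, where $e!=e_1!\cdots e_m!$. By Leibniz, $r\mapsto\hat r=\sum_ea_e(r)T^e$ is a ring homomorphism $R\to O[[T_1,\dots,T_m]]$. Comparing coefficients, $(e_i+1)\,a_{e+\epsilon_i}(r)=a_e(\delta_ir)$, so $\widehat{\delta_ir}=\partial_{T_i}\hat r$.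

**Step 2. Weighted valuations.** The purpose is, for each $N$, a valuation in which a derivation costs $1$ and $g$ has value at least $N$. Since $\bar{\mathfrak m}$ is a $\Delta$-ideal, $v(a_e(g))>0$ for all $e$. For $N\ge1$ let
$$\alpha_N=\min_{|e|\le N}v(a_e(g))>0,\qquad\gamma_N=\alpha_N/N>0;$$
$\alpha_N\in\Gamma$ is finite because $a_0(g)=g\neq0$. Let $P_N=\{c\in O:v(c)>j\gamma_N\text{ for all }j\in\mathbb N\}$. It is a prime ideal of $O$: if $v(c)\le j\gamma_N$ and $v(d)\le k\gamma_N$, then $v(cd)\le(j+k)\gamma_N$. If $c\in O\setminus P_N$ and $p\in P_N$, then $v(p)>v(c)$, so $v(c+p)=v(c)$; thus $v$ induces a well-defined $\bar v$ on nonzero elements of $O/P_N$, and each value is $\le j\gamma_N$ for some $j$. For $0\ne f=\sum c_eT^e\in(O/P_N)[[T]]$ put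
$$u_N(f)=\min_{c_e\ne0}\big(\bar v(c_e)+|e|\gamma_N\big),\qquad u_N(0)=\infty.$$
The minimum exists: if $c_{e_0}\ne0$ and $\bar v(c_{e_0})\le j\gamma_N$, only the finitely many $e$ with $|e|\le j+|e_0|$ matter.

Clearly $u_N(f+h)\ge\min(u_N(f),u_N(h))$ and $u_N(fh)\ge u_N(f)+u_N(h)$. In the second there is equality. For nonzero $f=\sum c_eT^e$ and $h=\sum d_eT^e$, let $e^*,h^*$ be the lexicographically smallest exponents attaining the minimum for $f$ and for $h$. In the coefficient of $T^{e^*+h^*}$ of $fh$, each term $c_ed_{e'}$ other than $c_{e^*}d_{h^*}$ has $e<e^*$ or $e'<h^*$ lexicographically, so it is $0$ or has $\bar v(c_ed_{e'})$ strictly larger than $\bar v(c_{e^*}d_{h^*})$. So this coefficient has value exactly $\bar v(c_{e^*}d_{h^*})$, and $u_N(fh)=u_N(f)+u_N(h)$. Finally, the coefficient of $T^e$ in $\partial_{T_i}f$ is $(e_i+1)c_{e+\epsilon_i}$, whence $u_N(\partial_{T_i}f)\ge u_N(f)-\gamma_N$.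

**Step 3. Real values.** The purpose is to compare different $N$. The finite values of $u_N$ lie in the convex subgroup of elements bounded by multiples of $\gamma_N$. On it, $s(c)=\sup\{q\in\mathbb Q:q\gamma_N\le c\}$ is an order-preserving homomorphism to $\mathbb R$ with $s(\gamma_N)=1$: if $q\gamma_N\le c$ and $q'\gamma_N\le c'$, then $(q+q')\gamma_N\le c+c'$, so $s(c+c')\ge s(c)+s(c')$; if $q>s(c)$ and $q'>s(c')$, then $(q+q')\gamma_N>c+c'$, so $s(c+c')\le s(c)+s(c')$. Put $w_N(r)=s(u_N(\hat r\bmod P_N))\in[0,\infty]$ for $r\in R$. By Steps 1 and 2,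
$$w_N(rs)=w_N(r)+w_N(s),\quad w_N(r+s)\ge\min(w_N(r),w_N(s)),\quad w_N(\delta_ir)\ge w_N(r)-1.$$
If $r\notin\bar{\mathfrak m}$, then $v(r)=0$, and the term $e=0$ shows $w_N(r)=0$. Moreover $N\le w_N(g)\le2N$: terms with $|e|\le N$ have $v(a_e(g))\ge\alpha_N=N\gamma_N$, terms with $|e|>N$ contribute at least $N\gamma_N$, and some $e$ with $|e|\le N$ has $v(a_e(g))=N\gamma_N$, so its term is nonzero modulo $P_N$ and has value at most $2N\gamma_N$.

**Step 4. The limit.** The purpose is to make the cost $1$ invisible. Let $\mathcal F$ be a nonprincipal ultrafilter on $\mathbb N_{\ge1}$, $\mathbb R^*=\mathbb R^{\mathbb N_{\ge1}}/\mathcal F$, and $\mathbb R_{fin}\subset\mathbb R^*$ the convex subgroup of finite elements. Let $w^*(r)\in\mathbb R^*_{\ge0}\cup\{\infty\}$ be the class of $(w_N(r))_N$; it is $\infty$ if $w_N(r)=\infty$ for $\mathcal F$-almost all $N$. The three displayed rules hold for $w^*$. So $\mathfrak n=\{r:w^*(r)=\infty\}$ is a prime ideal, and a $\Delta$-ideal because $w^*(\delta_ir)\ge w^*(r)-1$. Let $w$ be $w^*$ modulo $\mathbb R_{fin}$; it is well defined on $R/\mathfrak n$,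 satisfies $w\ge0$ there, and extends to a valuation on $E'$. Since $1\in\mathbb R_{fin}$, $w(\delta_ir)\ge w(r)$ on $R/\mathfrak n$. For a quotient, $\delta_i(r/s)=\delta_ir/s-r\,\delta_is/s^2$ gives (4). As $[N]\le w^*(g)\le[2N]$, the element $w^*(g)$ is infinite but not $\infty$, so $g\notin\mathfrak n$ and $w(g)>0$. If $r\notin\bar{\mathfrak m}$, then $w^*(r)=0$, which gives (3) and $\mathfrak n\subseteq\bar{\mathfrak m}$. $\square$

In Example 5 with $g=y$ we have $\alpha_N=2^{-N}$, $P_N=0$, and $w_N(y_i)=\min_{e\ge0}(N2^{N-i-e}+e)=\min_{k\ge i}(N2^{N-k}+k)-i$. Terms with $k<N$ are at least $2N$, the value at $k=N$. So for $N\ge i$ we get $w_N(y_i)=\beta_N-i$ with $\beta_N=\min_{k\ge N}(N2^{N-k}+k)$ independent of $i$. In the limit all $y_i$ have the same value $w(y)$, and the troublesome $f=y_0/y_1^2$ has $w(f)=-w(y)<0$: it has left the valuation ring.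

## 7. Algebraic extensions

In Theorem 2 the point $p$ over $y$ will be algebraic over $K_1\langle y\rangle$, not rational. So the inequality (4) must survive algebraic extensions. For a square root this is quick: if $f^2=e$, then $\delta f=\delta e/(2f)$ has value at least $w(e)-\frac12w(e)=w'(f)$. In general one must first pass to the decomposition field and then control ramification.

We recall, from Engler–Prestel, *Valued Fields*, Ch. 3 and Ch. 5, for a finite Galois extension $L/E$ and a valuation $w$ of $E$ with valuation ring $O_w$: any two extensions of $w$ to $L$ are conjugate under $\mathrm{Gal}(L/E)$; if $L_0$ is an intermediate field and $S$ the integral closure of $O_w$ in $L_0$, then $S$ has finitely many maximal ideals and its localizations at them are exactly the valuation rings of the extensions of $w$ to $L_0$; the henselization of $(E,w)$ is an immediate extension (same value group and residue field), and it is the fixed field of the decomposition group of an extension of $w$ to the separable closure. Extensions of $w$ take values in the divisible hull of the value group,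 so they are determined by their valuation rings.

**Lemma B.** Let $(E,w)$ be a valued field of residue characteristic $0$ and $\delta$ a derivation with $w(\delta f)\ge w(f)$ for all $f\in E$. Let $L/E$ be finite Galois and $w'$ an extension of $w$ to $L$. Then $w'(\delta f)\ge w'(f)$ for all $f\in L$.

*Proof.* Here $\delta$ also denotes its unique extension to $L$. Let $\mathcal G=\mathrm{Gal}(L/E)$, $\mathcal G_d=\{\sigma\in\mathcal G:w'\circ\sigma=w'\}$, $L_d=L^{\mathcal G_d}$, and let $O'$ be the valuation ring of $w'$. For a polynomial $G$, $G^\delta$ is obtained by applying $\delta$ to the coefficients.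

**Step 1. The inequality on $L_d$.** The purpose is to treat the unramified part, using an element that separates $w'$ from its conjugates. Let $S$ be the integral closure of $O_w$ in $L_d$. If $\sigma\in\mathcal G\setminus\mathcal G_d$, then $w'\circ\sigma$ and $w'$ differ on $L_d$: otherwise both extend the same valuation of $L_d$, so by conjugacy over $L_d$ we have $w'\circ\sigma=w'\circ\zeta=w'$ for some $\zeta\in\mathcal G_d$, a contradiction. By the Chinese remainder theorem pick $f\in S$ with $w'(f-1)>0$ and $f$ in all the other maximal ideals of $S$. Then $w'(f)=0$ and $w'(\sigma f)>0$ for all $\sigma\notin\mathcal G_d$. The conjugates $\sigma f$, $\sigma\in\mathcal G/\mathcal G_d$, are distinct: if $\sigma f=\rho f$, then $\rho^{-1}\sigma f=f$ has value $0$, so $\rho^{-1}\sigma\in\mathcal G_d$. They are therefore the roots of the minimal polynomial $G$ of $f$ over $E$; $G\in O_w[X]$ because $f$ is integral over $O_w$; and $G'(f)=\prod_{\sigma\notin\mathcal G_d}(f-\sigma f)$ (product over the nontrivial cosets) is a $w'$-unit. From $G(f)=0$ we get $\delta f=-G^\delta(f)/G'(f)$,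 and $G^\delta\in O_w[X]$ because $\delta O_w\subseteq O_w$; so $\delta f\in O'$.

For $s\in S$ put $N(X)=\sum_{\sigma\in\mathcal G/\mathcal G_d}\sigma(s)\,G(X)/(X-\sigma f)$. Its coefficients are $\mathcal G$-invariant and integral over $O_w$, so $N\in O_w[X]$. Since $N(f)=sG'(f)$, we have $s=N(f)/G'(f)$. Here $\delta(N(f))=N^\delta(f)+N'(f)\delta f\in O'$, likewise $\delta(G'(f))\in O'$, and $G'(f)$ is a unit; so $\delta s\in O'$. As $O'\cap L_d$ is a localization of $S$, the quotient rule gives $\delta(O'\cap L_d)\subseteq O'$.

To pass from this to the inequality, extend $w'$ to the separable closure of $E$. Every element of the decomposition group of that extension restricts to an element of $\mathcal G_d$ on $L$, so it fixes $L_d$. Hence $L_d$ lies, as a valued field, in the henselization of $(E,w)$, which is immediate. So any $0\ne h\in L_d$ can be written $h=e\varepsilon$ with $e\in E$ and $w'(\varepsilon)=0$, and $\delta h=\varepsilon\,\delta e+e\,\delta\varepsilon$ has value at least $w(e)=w'(h)$.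

**Step 2. From $L_d$ to $L$.** The purpose is to climb up by traces and minimal polynomials; every $\sigma\in\mathcal G_d=\mathrm{Gal}(L/L_d)$ preserves $w'$. *Claim: for $L_d\subseteq B_1\subseteq B_2\subseteq L$, if the inequality holds on $B_1$, it holds on $B_2$.* Taking $B_1=L_d$, $B_2=L$ then finishes the proof. Induct on $n=[B_2:B_1]$; $n=1$ is trivial. Let $f\in B_2$. If $B_1(f)\ne B_2$, apply induction to $B_1(f)/B_1$. So let $B_2=B_1(f)$, $n\ge2$. Put $t=\mathrm{Tr}_{B_2/B_1}(f)/n\in B_1$. All conjugates of $f$ over $B_1$ have the value $w'(f)$, and $w'(n)=0$, so $w'(t)\ge w'(f)$; also $w'(\delta t)\ge w'(t)$. Hence it suffices to treat $f-t$, which again generates $B_2$. So assume $\mathrm{Tr}f=0$; also $f\ne0$.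

Let $\mathcal G_1=\mathrm{Gal}(L/B_1)$ and $H=\{\sigma\in\mathcal G_1:w'(\sigma f-f)>w'(f)\}$. From $\sigma\rho f-f=\sigma(\rho f-f)+(\sigma f-f)$ we see that $H$ is a subgroup, and it contains $\mathrm{Gal}(L/B_2)$. If $H=\mathcal G_1$, then $0=\mathrm{Tr}f=nf+\sum(\sigma f-f)$, summed over the $n$ conjugates; the right side has value $w'(f)\neq\infty$, which is impossible. So $B_1\subsetneq L^H\subseteq B_2$.

If $L^H\ne B_2$, apply induction to $L^H/B_1$ and then to $B_2/L^H$.

If $L^H=B_2$, then every conjugate $\sigma f\ne f$ over $B_1$ has $\sigma\notin H$, so $w'(\sigma f-f)=w'(f)$. For the minimal polynomial $G=X^n+\sum_{i\ge1}c_iX^{n-i}$ of $f$ over $B_1$ this gives $w'(G'(f))=(n-1)w'(f)$. As $c_i$ is up to sign an elementary symmetric function of the conjugates, $w'(\delta c_i)\ge w'(c_i)\ge i\,w'(f)$, so $G^\delta(f)=\sum_i\delta(c_i)f^{n-i}$ has value at least $n\,w'(f)$. Hence $w'(\delta f)=w'(-G^\delta(f)/G'(f))\ge w'(f)$. $\square$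

## 8. Varieties whose proper closed subsets are finite are complete

*Proof of Theorem 2.* Lemma A keeps control of only one element $g$, and it may force us to pass from $R$ to $R/\mathfrak n$. So we cannot hope to specialize all the way to the missing point at once. Instead we take a point of $Z$ that is specialized toward the missing point as far as possible, and specialize it a little further.

**Step 1. Reduction to $Y=\mathbb A^k$.** Let $Z\subseteq V\times Y$ be closed, $Y\subseteq\mathbb P^k$ locally closed, and $b\in Y$ in the closure of $\pi(Z)$. Choose a chart $\mathbb A^k\ni b$, put $Y_0=Y\cap\mathbb A^k$, $Z_0=Z\cap(V\times Y_0)$, and let $\tilde Z$ be the closure of $Z_0$ in $\mathbb P^n\times\mathbb A^k$. Then $\tilde Z\subseteq V\times\mathbb A^k$, and $\tilde Z\cap(V\times Y_0)=Z_0$ because $Z_0$ is closed in $V\times Y_0$. Since $Y_0$ is an open neighborhood of $b$ in $Y$ and $\pi(Z_0)=\pi(Z)\cap Y_0$, $b$ is in the closure of $\pi(Z_0)$. If $\pi(\tilde Z)$ is closed in $\mathbb A^k$, there is $(q,b)\in\tilde Z$, and since $b\in Y_0$, $(q,b)\in Z_0\subseteq Z$.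

So let $Z\subseteq V\times\mathbb A^k$ be closed and suppose, after a translation, that $0\in\overline{\pi(Z)}\setminus\pi(Z)$. We look for a contradiction.

**Step 2. A maximally specialized point.** Let $K_1\subset\mathcal U$ be a small $\Delta$-field over which $V$ and $Z$ are defined. Write $\mathfrak m=[Y_1,\dots,Y_k]\subset K_1\{Y\}$, the set of $f$ with $f(0)=0$, and $I(y)=\{f\in K_1\{Y\}:f(y)=0\}$. Let
$$\mathcal S=\{I(y):\ (p,y)\in Z\text{ for some }p,\ I(y)\subseteq\mathfrak m\}.$$
$\mathcal S$ is not empty: $Z$ has finitely many $K_1$-irreducible components, so one of them, $Z_i$, has $0\in\overline{\pi(Z_i)}$. Let $(p,y)$ be its generic point over $K_1$. If $f(y)=0$, then $f$ vanishes on $\pi(Z_i)$, so $f(0)=0$, i.e. $f\in\mathfrak m$. On the other hand $\mathfrak m\notin\mathcal S$, since $I(y)=\mathfrak m$ means $y=0$, and $0\notin\pi(Z)$.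

By (F1) choose $\mathfrak p=I(y)\in\mathcal S$ maximal, with $(p,y)\in Z$. Put $R=K_1\{y\}\cong K_1\{Y\}/\mathfrak p$, $E=K_1\langle y\rangle$, and let $\bar{\mathfrak m}$ be the image of $\mathfrak m$ in $R$. It is a prime $\Delta$-ideal (the quotient is $K_1$), and nonzero because $\mathfrak p\ne\mathfrak m$. Let $Z_y=\{q\in V:(q,y)\in Z\}$, a closed, $\mathrm{Aut}(\mathcal U/E)$-invariant subset of $V$. By hypothesis, $Z_y$ is either all of $V$ or finite.

**Step 3. The case $Z_y=V$.** The purpose is to exclude this case. The set
$$\{y'\in\mathbb A^k:V\times\{y'\}\subseteq Z\}=\bigcap_{q\in V}\{y':(q,y')\in Z\}$$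
is closed and $\mathrm{Aut}(\mathcal U/K_1)$-invariant, hence defined by $\Delta$-polynomials over $K_1$ by (F3). It contains $y$. If $f\in K_1\{Y\}$ vanishes on it, then $f\in I(y)=\mathfrak p\subseteq\mathfrak m$, so $f(0)=0$. Hence it contains $0$: $V\times\{0\}\subseteq Z$. As $V\ne\emptyset$, this contradicts $0\notin\pi(Z)$.

**Step 4. The case $Z_y$ finite: a finitely generated model.** The purpose is to put $p$ into a ring to which Lemma A applies. Now $p\in Z_y$ has finite orbit over $E$. Choose $l$ with $p_l\ne0$; by (F3) all $p_i/p_l$ lie in $E^{alg}$. Let $E(p_i/p_l:i)=E(\vartheta)$ and let $G$ be the minimal polynomial of $\vartheta$ over $E$. The coefficients of $G$, and those of $1/G'(\vartheta)$ and all $p_i/p_l$ written as polynomials in $\vartheta$ over $E=\mathrm{Frac}(R)$, have a common denominator. Multiplying it by a nonzero element of $\bar{\mathfrak m}$ we get $0\ne g\in\bar{\mathfrak m}$ with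
$$G\in R[1/g][X],\qquad \frac1{G'(\vartheta)},\ \frac{p_i}{p_l}\in A:=R[1/g][\vartheta].$$
Since $\delta_i\vartheta=-G^{\delta_i}(\vartheta)/G'(\vartheta)\in A$, $A$ is a $\Delta$-ring. Division by the monic $G$ shows $A\cong R[1/g][X]/(G)$.

**Step 5. Transport to a field with a good valuation.** Apply Lemma A to $(R,\bar{\mathfrak m},g)$ to get $\mathfrak n$, $E'$, $w$. Let $L/E'$ be finite Galois and contain a root $\xi$ of the image $\bar G$ of $G$ under $R[1/g]\to E'$ (recall $g\notin\mathfrak n$). Define $\psi:A\to L$ extending $R[1/g]\to E'$ by $\psi(\vartheta)=\xi$. As $G'(\vartheta)$ is a unit of $A$, $\bar G'(\xi)\ne0$, and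
$$\delta_i\xi=-\bar G^{\delta_i}(\xi)/\bar G'(\xi)=\psi(\delta_i\vartheta).$$
So $\psi$ is a $\Delta$-homomorphism over $K_1$. Put $y'=\psi(y)$ and let $p'$ be the point with coordinates $\psi(p_i/p_l)$. Applying $\psi$ to the equations of $Z$ in chart $l$, we see that $(p',y')$ satisfies them; so $(p',y')\in Z$ after embedding $K_1\langle p',y'\rangle$ in $\mathcal U$ over $K_1$.

**Step 6. Reduction modulo the maximal ideal.** Let $w'$ extend $w$ to $L$, with valuation ring $O'$ and maximal ideal $\mathfrak m'$. By Lemma B, $\delta_iO'\subseteq O'$ and $\delta_i\mathfrak m'\subseteq\mathfrak m'$. So $\kappa=O'/\mathfrak m'$ is a $\Delta$-field and $O'\to\kappa$ is a $\Delta$-homomorphism. Nonzero elements of $K_1$ lie outside $\bar{\mathfrak m}$, so they have value $0$; thus $K_1\subset O'$ and $K_1$ embeds in $\kappa$. The coordinates of $y'$ lie in $O'$ by (1) of Lemma A. Choose $l'$ minimizing $w'(\psi(p_i/p_l))$; this minimum is at most $w'(1)=0$, so $\psi(p_{l'}/p_l)\ne0$, and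
$$q_i=\psi(p_i/p_l)/\psi(p_{l'}/p_l)\in O',\qquad q_{l'}=1.$$
The point $(p',y')\in Z$ lies in chart $l'$, where its coordinates are $(q,y')$; so the equations of $Z$ in chart $l'$ hold at $(q,y')$. They are $\Delta$-polynomial equations over $K_1$, so reduction modulo $\mathfrak m'$ shows that they hold at $(\bar q,\bar y)$. Embed $K_1\langle\bar q,\bar y\rangle$ in $\mathcal U$ over $K_1$; then $(\bar q,\bar y)\in Z$.

**Step 7. The contradiction.** By construction $I(\bar y)=\{f\in K_1\{Y\}:w(f(y)\bmod\mathfrak n)>0\}$. It contains $\mathfrak p$. It contains any $f$ with $f(y)=g$, by (2), and such an $f$ is not in $\mathfrak p$. If $f\notin\mathfrak m$, then $f(y)\notin\bar{\mathfrak m}$ and $w(f(y))=0$ by (3); so $I(\bar y)\subseteq\mathfrak m$. Thus $\mathfrak p\subsetneq I(\bar y)\in\mathcal S$, contradicting the maximality of $\mathfrak p$. $\square$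

*Proof of Theorem 1.* Closedness, irreducibility and the Kolchin polynomial were shown in Section 4. $V_\tau$ is nonempty, and its proper closed subsets are finite by the Corollary in Section 5. By Theorem 2, $V_\tau$ is complete. For $\tau\ge1$ the polynomial $\binom{t+\tau}\tau$ has degree $\tau$, so it is non-constant. $\square$

## 9. The range of differential types

*Proof of Theorem 3.*

**Step 1. Permanence of completeness.** These are the tools for what follows. Closed subsets of complete sets are complete. If $V$ is complete and $h:V\to\mathbb P^k$ is a morphism, then $h(V)$ is closed, being the projection to $\mathbb P^k$ of the graph, which is closed in $V\times\mathbb P^k$. It is also complete: a closed $Z\subseteq h(V)\times Y$ has the same projection to $Y$ as its preimage in $V\times Y$. If $V,W$ are complete, so is $V\times W$: project a closed subset of $V\times W\times Y$ first to $W\times Y$, then to $Y$. (Products are viewed as projective varieties through the Segre embedding.)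

**Step 2. $\mathbb P^n$ is not complete for $n\ge1$.** It contains a closed line, which is a copy of $\mathbb P^1$, and $\mathbb P^1$ contains the closed set $Q_1$ of Example 3, which is not complete.

**Step 3. The type is at most $m-1$.** By (F5) we must exclude type $m$. We show by induction on $n$ that no complete $V\subseteq\mathbb P^n$ irreducible over some small $K$ has type $m$. For $n=0$ this is clear. Let $n\ge1$ and let $V$ be such a variety. By Step 2, $V\ne\mathbb P^n$; pick $p\notin V$ and a small $K_1\supseteq K$ over which $p$ is rational.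

First we find a point of $V$ that is large over $K_1$. Some affine coordinate of the generic point of $V$ over $K$ is $\Delta$-transcendental over $K$. The set of values of this coordinate on $V$ is definable over $K$, and it contains one element $\Delta$-transcendental over $K$; by (F5) it contains all of them. In particular it contains an element $\Delta$-transcendental over $K_1$. So there is $v\in V$ with a coordinate $\Delta$-transcendental over $K_1$.

Let $v'\in\mathbb P^{n-1}$ be the projection of $v$ from $p$. As $p\notin V$, projection from $p$ is a morphism on $V$, and the image $V'$ of $V$ is closed and complete by Step 1. There are two cases.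

If $K_1\langle v'\rangle/K_1$ has positive $\Delta$-transcendence degree, the Kolchin closure of $v'$ over $K_1$ is a closed subset of $V'$. So it is complete, irreducible over $K_1$ and of type $m$ in $\mathbb P^{n-1}$, contradicting the induction hypothesis.

Otherwise, by additivity, $K_1\langle v\rangle$ has positive $\Delta$-transcendence degree over $K_2=K_1\langle v'\rangle$. Let $\ell$ be the line through $p$ and $v'$ (the fiber of the projection over $v'$ together with $p$). It is defined over $K_2$; choose a linear parametrization $\mathbb P^1\to\ell$ over $K_2$, and let $s$ be the parameter of $v$. Then $K_2\langle v\rangle=K_2\langle s\rangle$, so $s$ is $\Delta$-transcendental over $K_2$, and so is $1/s$. The closed set $V\cap\ell$ is defined over $K_2$, and its equations in both charts of $\mathbb P^1$ vanish at a $\Delta$-transcendental element; hence they are identically zero. So $V\cap\ell=\ell\ni p$, a contradiction.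

**Step 4. Realization.** Type $\tau$ for $0\le\tau\le m-1$ is realized by $V_\tau$ in Theorem 1. Together with Step 3 this shows that the types are exactly $0,\dots,m-1$. For the polynomials, choose elements $a^{(\tau)}$ as in Theorem 1 for each $\tau$ and a small $K$ containing them all. Then $\prod_\tau V_\tau^{d_\tau}$ is complete by Step 1. By (1) its coordinate ring over $K$ is a tensor product over $K$ of polynomial rings over $K$, hence a polynomial ring. So it is irreducible over $K$, and at a generic point the families $(x_\mu)$ of the different factors are together algebraically independent over $K$. In the Segre chart where all $W$'s are $1$, the coordinates are the $x$'s of the factors and their products. A derivative of order at most $t$ of a product is a polynomial in derivatives of order at most $t$ of its factors, so the products contribute nothing new to $K(\theta x:\theta\in\Theta(t))$. As in Section 4, the Kolchin polynomial is therefore $\sum_{\tau}d_\tau\binom{t+\tau}\tau$. If all $d_\tau=0$, the product is a point, with polynomial $0$. $\square$
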